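\title{Volterra operators on $\mathcal{H}^2$ and the local Dirichlet integral of the symbol}

\begin{abstract}
Let $\mathcal{H}^2$ be the Hilbert space of Dirichlet series with square-summable coefficients, and let $\mathbf{T}_g f(s)=-\int_s^{+\infty}f(w)g'(w)\,dw$. If $g$ is supported on the primes, then the local Dirichlet integral $\int_0^1\int_{1/2}^1|g'(\sigma+it)|^2\,d\sigma\,dt$ is at most an absolute constant times $\|\mathbf{T}_g\|^2$. We show that this inequality fails for general symbols. It already fails for symbols supported on products of two primes, and there is such a symbol with $\mathbf{T}_g$ compact and infinite local Dirichlet integral. For symbols supported on products of two primes we also characterize the measures $d\mu(\sigma)$ that can replace $d\sigma$, and we show that the best constant for Dirichlet polynomials of length $M$ has order $\log\log M$.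
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Let $\mathcal{H}^2$ be the Hilbert space of Dirichlet series $f(s)=\sum_{m\ge1}a_m m^{-s}$ with $\|f\|_2^2=\sum_{m}|a_m|^2<\infty$. By the Cauchy--Schwarz inequality, such a series and its termwise derivative converge absolutely in the half-plane $\mathbb{C}_{1/2}=\{s=\sigma+it:\sigma>1/2\}$. For a Dirichlet series $g(s)=\sum_n b_n n^{-s}$, the \emph{symbol}, the Volterra operator $\mathbf{T}_g$ is defined by
\[
\mathbf{T}_g f(s)=-\int_s^{+\infty}f(w)\,g'(w)\,dw .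
\]
The coefficient $b_1$ does not affect $g'$, and we always take $b_1=0$; then $\mathbf{T}_g1=g$. Let $\mathcal{X}$ be the space of symbols $g$ for which $\mathbf{T}_g$ is bounded on $\mathcal{H}^2$, with norm $\|\mathbf{T}_g\|$. Testing on $f=1$ shows that $\mathcal{X}\subset\mathcal{H}^2$ and
\begin{equation}\label{eq:H2bound}
\|g\|_2\le\|\mathbf{T}_g\| .
\end{equation}

For $f,g\in\mathcal{H}^2$ the product $-f(w)g'(w)$ is an absolutely convergent Dirichlet series in $\mathbb{C}_{1/2}$ without constant term. Integrating it termwise along a horizontal ray, with $\int_s^{+\infty}N^{-w}\,dw=N^{-s}/\log N$, we find $\mathbf{T}_gf(s)=\sum_{N\ge2}c_NN^{-s}$, where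
\begin{equation}\label{eq:coeff}
c_N=\frac{1}{\log N}\sum_{n\mid N}b_n(\log n)\,a_{N/n}.
\end{equation}
Thus $\mathbf{T}_g$ is multiplication by $-g'$ followed by the diagonal operator with entries $1/\log N$. When $g$ is a Dirichlet polynomial, the first factor is bounded, because multiplication by $n^{-s}$ is an isometry of $\mathcal{H}^2$, and the second factor is compact, because its entries tend to $0$. Hence
\begin{equation}\label{eq:poly}
\text{every Dirichlet polynomial $g$ with $b_1=0$ lies in $\mathcal{X}$, and $\mathbf{T}_g$ is compact.}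
\end{equation}

How large can a symbol in $\mathcal{X}$ be near the line $\sigma=1/2$? It is known that every $g\in\mathcal{X}$ belongs to $\mathrm{BMOA}(\mathbb{C}_{1/2})$. In terms of Carleson measures this means that
\begin{equation}\label{eq:bmoa}
\sup_I\frac{1}{|I|}\int_I\int_{1/2}^{1/2+|I|}|g'(\sigma+it)|^2\Big(\sigma-\frac12\Big)\,d\sigma\,dt<\infty,
\end{equation}
where $I$ runs over the bounded intervals of $\mathbb{R}$. (We shall not use this fact.) More is known for \emph{linear} symbols, that is, for $g\in\mathcal{H}^2$ supported on the primes. For them $\|\mathbf{T}_g\|=\|g\|_2$, and the weight $\sigma-1/2$ is not needed: the \emph{local Dirichlet integral}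
\[
D(g)=\int_0^1\int_{1/2}^1|g'(\sigma+it)|^2\,d\sigma\,dt ,
\]
which is the area of the image of the rectangle $(1/2,1)\times(0,1)$ under $g$ counted with multiplicity, is at most an absolute constant times $\|g\|_2^2$. Both facts are reproved below. The problem that we solve was posed by Brevig, Perfekt and Seip \cite{BPS}: \emph{is there an absolute constant $C$ such that}
\begin{equation}\label{eq:Q}
D(g)\le C\,\|\mathbf{T}_g\|^2\qquad\text{\emph{for every $g\in\mathcal{X}$?}}
\end{equation}

Near the boundary, \eqref{eq:Q} is stronger than \eqref{eq:bmoa}. Indeed, replacing $b_n$ by $b_nn^{-i\tau}$ and $a_m$ by $a_mm^{-i\tau}$ in \eqref{eq:coeff} replaces $c_N$ by $c_NN^{-i\tau}$, so $\|\mathbf{T}_g\|$ is invariant under vertical translation of $g$. Thus \eqref{eq:Q} would hold on every interval $\tau\le t\le\tau+1$, and since $\sigma-1/2\le|I|$ in \eqref{eq:bmoa}, it would bound the expression there by $C\|\mathbf{T}_g\|^2$ for all $|I|\le1/2$.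

The simplest cases suggest that \eqref{eq:Q} holds. For $g=n^{-s}$, formula \eqref{eq:coeff} reads $c_{mn}=a_m\log n/\log(mn)$, so $\|\mathbf{T}_g\|=1$, while $D(g)=\frac12(\log n)(n^{-1}-n^{-2})$. Linear symbols satisfy \eqref{eq:Q}. At the other extreme, we show in Example~\ref{ex:full} that the sum of $n^{-1/2-s}$ over all integers $e^k<n\le e^{k+1}$ has $D(g)$ of order $k\|g\|_2^2$, but also $\|\mathbf{T}_g\|^2\ge ck$. One is led to guess that whatever makes $D(g)$ large compared with $\|g\|_2^2$ also makes the operator large. This guess is wrong, and it is wrong at the first step beyond the primes.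

Call $g$ \emph{quadratic} if $b_n=0$ unless $n$ is a product of two, possibly equal, primes. A Dirichlet polynomial has \emph{length $M$} if $b_n=0$ for $n>M$. The letters $C,c$ denote positive absolute constants that may change from line to line, and $p,p',q$ denote primes.

\begin{theorem}\label{thm:main}
For all large $x$ there is a quadratic Dirichlet polynomial $g_x\ne0$ of length at most $e^{x+1}$ with $D(g_x)\ge c\,(\log x)\,\|\mathbf{T}_{g_x}\|^2$. Hence no constant $C$ as in \eqref{eq:Q} exists. Moreover, there is a quadratic $g\in\mathcal{X}$ with $\mathbf{T}_g$ compact and $D(g)=+\infty$.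
\end{theorem}

For quadratic symbols we can say exactly by how much \eqref{eq:Q} fails.

\begin{theorem}\label{thm:sharp}
\textup{(A)} Let $\mu$ be a positive Borel measure on $(1/2,1]$. The following are equivalent:
\begin{enumerate}
\item[\textup{(a)}] there is $C_\mu<\infty$ such that $\int_{(1/2,1]}\int_0^1|g'(\sigma+it)|^2\,dt\,d\mu(\sigma)\le C_\mu\|g\|_2^2$ for all quadratic $g\in\mathcal{H}^2$;
\item[\textup{(b)}] there is $C_\mu<\infty$ such that $\int_{(1/2,1]}\int_0^1|g'(\sigma+it)|^2\,dt\,d\mu(\sigma)\le C_\mu\|\mathbf{T}_g\|^2$ for all quadratic $g\in\mathcal{X}$;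
\item[\textup{(c)}] there is $C'_\mu<\infty$ such that $\mu\big((1/2,1/2+\delta]\big)\le C'_\mu\,\delta/\log(e/\delta)$ for $0<\delta\le1/2$.
\end{enumerate}
\textup{(B)} The supremum of $D(g)/\|\mathbf{T}_g\|^2$ over nonzero quadratic Dirichlet polynomials of length $M$ is comparable to $\log\log M$ for all large $M$.
\end{theorem}

Lebesgue measure violates (c) by a logarithm. The measure $d\mu=d\sigma/\log\big(e/(\sigma-1/2)\big)$ satisfies (c) with $C'_\mu=1$, since its density increases with $\sigma$. Condition (c) is in particular necessary for the inequality in (b) to hold on all of $\mathcal{X}$. Over all $g\in\mathcal{X}$ of length $M$, quadratic or not, the best constant in \eqref{eq:Q} is at least $c\log\log M$ by Theorem~\ref{thm:sharp}(B) and at most $C\log M$ by \eqref{eq:logM} below. We do not determine its exact order.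

The two sides of \eqref{eq:Q} see different features of the support of $g$. The Dirichlet integral depends on how densely the frequencies $\log n$ lie on the real line (Sections~\ref{sec:windows} and~\ref{sec:mass}). The operator norm depends on how many $n$ in the support can divide one integer $N$ (Sections~\ref{sec:models} and~\ref{sec:gx}). The counterexample is a set of products $pq$ that is denser than the primes by a factor $\log x$ but behaves like the primes with respect to divisibility. The theorems are proved in Sections~\ref{sec:failure} and~\ref{sec:weights}.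

\section{Local integrals and windows of frequencies}\label{sec:windows}

On a $t$-interval of length $1$, two exponentials $n^{-it}$ and $m^{-it}$ are nearly parallel when $|\log(n/m)|$ is small and nearly orthogonal when it is large. We therefore group the integers $n\ge2$ into the \emph{windows}
\[
W_k=\{n:\ k<\log n\le k+1\},\qquad k=0,1,2,\dots
\]
To make the heuristic precise we use the kernel $\kappa(u)=\big(\sin(u/2)/(u/2)\big)^2\ge0$, with $\kappa(0)=1$. Direct integration and Fourier inversion give
\begin{equation}\label{eq:kernel}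
\int_{-1}^1(1-|t|)e^{iut}\,dt=\kappa(u),\qquad\int_{\mathbb{R}}\kappa(t)e^{-iut}\,dt=2\pi\max(1-|u|,0),
\end{equation}
and $\sin v\ge v-v^3/6$ gives $\kappa(u)\ge(1-1/24)^2>0.9$ for $|u|\le1$.

\begin{lemma}\label{lem:window}
Let $F(t)=\sum_{n\ge2}\alpha_nn^{-it}$ with $\sum|\alpha_n|<\infty$.
\begin{enumerate}
\item[\textup{(i)}] If $s_k=\sum_{n\in W_k}|\alpha_n|$, then $\int_0^1|F(t)|^2\,dt\le21\sum_{k\ge0}s_k^2$.
\item[\textup{(ii)}] If $\alpha_n\ge0$ for all $n$, then $\int_0^1|F(t)|^2\,dt\ge\frac14\big(\sum_{n\in W}\alpha_n\big)^2$ for every set $W$ of integers whose logarithms lie in an interval of length $1$.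
\end{enumerate}
\end{lemma}

\begin{proof}
The series $|F(t)|^2=\sum_{n,m}\alpha_n\overline{\alpha_m}\,e^{-it\log(n/m)}$ converges absolutely and uniformly, so it may be integrated termwise against an integrable function.

(i) Since $\kappa\ge0.9$ on $[0,1]$, the second formula in \eqref{eq:kernel} gives
\[
\int_0^1|F|^2\,dt\le\frac{1}{0.9}\int_{\mathbb{R}}\kappa\,|F|^2\,dt\le\frac{2\pi}{0.9}\sum_{|\log(n/m)|<1}|\alpha_n||\alpha_m| .
\]
If $n\in W_k$ and $|\log(n/m)|<1$, then $m\in W_{k-1}\cup W_k\cup W_{k+1}$. With $s_{-1}=0$, the last sum is therefore at most $\sum_ks_k(s_{k-1}+s_k+s_{k+1})\le3\sum_ks_k^2$, and $6\pi/0.9<21$.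

(ii) The coefficients are real, so $|F(-t)|=|F(t)|$. The first formula in \eqref{eq:kernel} gives
\[
\int_0^1|F|^2\,dt\ge\frac12\int_{-1}^1(1-|t|)|F|^2\,dt=\frac12\sum_{n,m}\alpha_n\alpha_m\,\kappa\big(\log(n/m)\big).
\]
All terms are nonnegative. We keep those with $n,m\in W$, for which $\kappa\ge0.9$.
\end{proof}

We apply the lemma to $g'$ on vertical lines. Write
\[
J_g(\sigma)=\int_0^1|g'(\sigma+it)|^2\,dt,\qquad\text{so that}\qquad D(g)=\int_{1/2}^1J_g(\sigma)\,d\sigma .
\]
The lemma controls $J_g$ by $\ell^1$ sums of coefficients in windows, while $\|g\|_2$ is an $\ell^2$ sum. On the line $\sigma=1/2$ the Cauchy--Schwarz inequality converts one into the other at the price of the \emph{logarithmic mass}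
\[
\Lambda(E)=\sum_{n\in E}\frac1n
\]
of the part $E$ of the support in the window, and the coefficients $b_n=n^{-1/2}$ give equality.

\begin{lemma}\label{lem:mass}
Let $g=\sum_{n\ge2}b_nn^{-s}\in\mathcal{H}^2$ and $\sigma>1/2$.
\begin{enumerate}
\item[\textup{(i)}] Suppose that $b_n=0$ for $n\notin A$, and put $B_k=\sum_{n\in W_k}|b_n|^2$. Then
\[
J_g(\sigma)\le21\sum_{k\ge0}B_k(k+1)^2\Lambda(A\cap W_k)\,e^{-2(\sigma-1/2)k},\qquad D(g)\le21\sum_{k\ge0}B_k(k+1)\Lambda(A\cap W_k).
\]
\item[\textup{(ii)}] Let $x\ge1$, let $E$ be a set of integers with $x<\log n\le x+1$ for $n\in E$, and let $\lambda>0$. If $b_n\ge0$ for all $n$ and $b_n\ge\lambda n^{-1/2}$ for $n\in E$, then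
\[
J_g(\sigma)\ge\tfrac14\lambda^2x^2\Lambda(E)^2e^{-2(\sigma-1/2)(x+1)},\qquad D(g)\ge\tfrac1{32}\lambda^2x\,\Lambda(E)^2 .
\]
\end{enumerate}
\end{lemma}

\begin{proof}
Put $\delta=\sigma-1/2$. We have $-g'(\sigma+it)=\sum\alpha_nn^{-it}$ with $\alpha_n=b_n(\log n)n^{-1/2}n^{-\delta}$, and $\sum|\alpha_n|<\infty$.

(i) For $n\in W_k$ we have $\log n\le k+1$ and $n^{-\delta}\le e^{-\delta k}$. The Cauchy--Schwarz inequality gives $s_k^2\le B_k(k+1)^2e^{-2\delta k}\Lambda(A\cap W_k)$, and Lemma~\ref{lem:window}(i) gives the bound for $J_g$. The bound for $D(g)$ follows from $\int_0^{1/2}e^{-2\delta k}\,d\delta\le1/(k+1)$; the integral equals $1/2$ for $k=0$ and is at most $1/(2k)$ for $k\ge1$.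

(ii) For $n\in E$ we have $\alpha_n\ge\lambda xn^{-1}e^{-\delta(x+1)}$, and Lemma~\ref{lem:window}(ii) with $W=E$ gives the bound for $J_g$. Finally,
\[
\int_0^{1/2}e^{-2\delta(x+1)}\,d\delta=\frac{1-e^{-(x+1)}}{2(x+1)}\ge\frac{1/2}{4x}=\frac1{8x}.\qedhere
\]
\end{proof}

The two parts match. By (i), the inequality $D(g)\le C\|g\|_2^2$ holds for all $g\in\mathcal{H}^2$ supported on $A$ if $(k+1)\Lambda(A\cap W_k)$ is bounded. Conversely, for $E$ as in (ii) the test symbol $g_E(s)=\sum_{n\in E}n^{-1/2-s}$ has
\begin{equation}\label{eq:test}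
\|g_E\|_2^2=\Lambda(E),\qquad D(g_E)\ge\tfrac1{32}\,x\Lambda(E)\,\|g_E\|_2^2 ,
\end{equation}
so the inequality fails if $(k+1)\Lambda(A\cap W_k)$ is unbounded. The critical mass in $W_k$ is $1/k$.

\section{The mass of primes and of products of two primes}\label{sec:mass}

We use two textbook facts: the prime number theorem $\pi(u)\sim u/\log u$, and Mertens' theorem
\begin{equation}\label{eq:mertens}
\sum_{p\le z}\frac1p=\log\log z+B+O\Big(\frac1{\log z}\Big)\qquad(z\ge2),
\end{equation}
where $B$ is a constant. The error term in \eqref{eq:mertens} is as large as the mass of the primes in one window, so for single windows we need the prime number theorem. Let $\mathcal{P}$ be the set of primes and $\mathcal{P}_2$ the set of products of two primes.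

\begin{lemma}\label{lem:primes}
There is $y_0\ge1$ such that
\begin{equation}\label{eq:primewindow}
\frac1{2y}\le\sum_{y<\log p\le y+1}\frac1p\le\frac2y\qquad(y\ge y_0),
\end{equation}
and the sum is at most $C/y$ for all $y\ge1/2$. Moreover, $\Lambda(\mathcal{P}_2\cap W_k)\le C\log(k+1)/k$ for $k\ge1$.
\end{lemma}

\begin{proof}
By partial summation and the prime number theorem, as $y\to\infty$,
\[
\sum_{y<\log p\le y+1}\frac1p=\Big[\frac{\pi(u)}u\Big]_{e^y}^{e^{y+1}}+\int_{e^y}^{e^{y+1}}\frac{\pi(u)}{u^2}\,du=o\Big(\frac1y\Big)+(1+o(1))\log\frac{y+1}y\sim\frac1y .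
\]
This gives \eqref{eq:primewindow}. For $1/2\le y\le y_0$ the sum is at most $\sum_{n\le e^{y_0+1}}1/n$, which is at most $C/y$ on this range.

Let $n=pq\in W_k$ with $p\le q$. Then $\log q>k/2$ and $\log p\le(k+1)/2$. For fixed $p$, the number $\log q$ exceeds $y=\max(k-\log p,k/2)$ and is at most $k+1-\log p\le y+1$. Since $y\ge k/2\ge1/2$, the sum of $1/q$ is at most $C/k$. By \eqref{eq:mertens}, the sum of $1/p$ over $\log p\le(k+1)/2$ is at most $\log(k+1)+C\le C\log(k+1)$.
\end{proof}

We insert three choices of $A$ into Lemma~\ref{lem:mass}(i).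

\emph{All integers.} The window $W_k$ has at most $e^{k+1}$ elements, each larger than $e^k$, so $\Lambda(W_k)\le e$. Since $\int_0^{1/2}\delta e^{-2\delta k}\,d\delta\le1/(k+1)^2$, every $g\in\mathcal{H}^2$ satisfies $\int_{1/2}^1J_g(\sigma)(\sigma-1/2)\,d\sigma\le C\|g\|_2^2$; this is the role of the weight $\sigma-1/2$. Without the weight we get $D(g)\le C\sum_kB_k(k+1)$. If $g$ has length $M\ge2$, only $k<\log M$ occur, and by \eqref{eq:H2bound}
\begin{equation}\label{eq:logM}
D(g)\le C(\log M)\|g\|_2^2\le C(\log M)\|\mathbf{T}_g\|^2 .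
\end{equation}

\emph{Primes.} Here $\Lambda(\mathcal{P}\cap W_k)\le C/(k+1)$ for $k\ge0$, by Lemma~\ref{lem:primes} and $W_0=\{2\}$. Hence $D(g)\le C\|g\|_2^2$ for linear $g$. By \eqref{eq:primewindow} the primes have exactly the critical mass, so there is no room to spare.

\emph{Products of two primes.} The window $W_0$ does not meet $\mathcal{P}_2$, and $(k+1)^2\le4k^2$ for $k\ge1$. For quadratic $g\in\mathcal{H}^2$ we obtain
\begin{equation}\label{eq:quadupper}
J_g(\sigma)\le C\sum_{k\ge1}B_k\,k\log(k+1)\,e^{-2(\sigma-1/2)k},\qquad D(g)\le C\sum_{k\ge1}B_k\log(k+1).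
\end{equation}
So quadratic symbols can gain at most the factor $\log k$ over the $\mathcal{H}^2$ norm. To refute \eqref{eq:Q} we must realize this gain over the operator norm, which can be much larger than the $\mathcal{H}^2$ norm.

\section{The operator norm in two model cases}\label{sec:models}

The sum in \eqref{eq:coeff} runs over the divisors of $N$ in the support of $g$, and the factor $1/\log N$ must pay for their number. The first example shows what it can pay for, the second what it cannot.

\begin{example}[one term for each large prime]\label{ex:linear}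
Let $g=\sum_qb_qq^{-s}$ be linear. Since $\sum_{q\mid N}\log q\le\log N$, the Cauchy--Schwarz inequality with weights $\log q$ gives
\[
|c_N|^2\le\frac1{(\log N)^2}\Big(\sum_{q\mid N}\log q\Big)\Big(\sum_{q\mid N}|b_q|^2(\log q)|a_{N/q}|^2\Big)\le\sum_{q\mid N}|b_q|^2|a_{N/q}|^2 .
\]
Summing over $N=mq$ gives $\|\mathbf{T}_gf\|_2\le\|g\|_2\|f\|_2$, so $\|\mathbf{T}_g\|=\|g\|_2$ by \eqref{eq:H2bound}.

The argument survives if each prime $q$ is given one partner, a prime $p(q)\le q$. Let $n_q=p(q)q$; these integers are distinct, since $q$ is the largest prime factor of $n_q$. For $g=\sum_q\beta_qn_q^{-s}$ the same weights give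
\[
|c_N|^2\le\frac1{\log N}\sum_{q:\,n_q\mid N}|\beta_q|^2\frac{(\log n_q)^2}{\log q}|a_{N/n_q}|^2\le2\sum_{q:\,n_q\mid N}|\beta_q|^2|a_{N/n_q}|^2 ,
\]
because $\log n_q\le2\log q$ and $\log n_q\le\log N$. Hence $\|\mathbf{T}_g\|^2\le2\|g\|_2^2$.

These quadratic symbols do not exceed the critical mass. Fix $k\ge1$ and $j\ge0$, and consider the $q$ with $n_q\in W_k$ and $p(q)\in W_j$. Then $\log q$ lies in an interval of length $2$ to the right of $k/2$, so these $q$ have mass at most $C/k$, and $1/p(q)<e^{-j}$. Summing over $j$, the $n_q$ in $W_k$ have mass at most $C/k$. To gain the factor $\log k=\sum_{j\le k}1/j+O(1)$, a prime $q$ must be paired with a positive proportion of all primes $p$ in the admissible unit window, whose mass is about $1/j$ rather than $e^{-j}$.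
\end{example}

\begin{example}[all integers in a window]\label{ex:full}
Let $w_k(s)=\sum_{n\in W_k}n^{-1/2-s}$ with $k$ large. Then $\|w_k\|_2^2=\Lambda(W_k)$ lies between $1-e^{-1}-e^{-k-1}$ and $e$, and $ck\le D(w_k)\le Ck$ by Lemma~\ref{lem:mass}. We claim that $\|\mathbf{T}_{w_k}\|^2\ge ck$, so that $w_k$ does not contradict \eqref{eq:Q}.

Take $f(s)=\sum_{m\le e^k}m^{-1/2-s}$, with $\|f\|_2^2\le k+1$, and let $r(N)$ be the number of factorizations $N=nm$ with $n\in W_k$ and $m\le e^k$. In such a factorization $\log n>k$ and $\log N\le3k$, so $c_N\ge\frac13r(N)N^{-1/2}$. The sum $\sum_Nr(N)^2/N$ is the sum of $1/(nm)$ over admissible quadruples with $nm=n'm'$. We obtain such quadruples by setting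
\[
n=au,\quad n'=av,\quad m=vw,\quad m'=uw,
\]
where $u\le\frac12e^{k/2}$, $u<v\le2u$, $\gcd(u,v)=1$, $e^k/u<a\le e^{k+1}/(2u)$ and $w\le e^{k/2}$. The quadruple determines $a=\gcd(n,n')$ and then $u,v,w$. In the sum of $1/(nm)=1/(auvw)$, the sum over $a$ is at least $\log(e/2)-ue^{-k}\ge1/4$, the sum over $w$ is at least $k/2$, and the sum over $v$ is at least $\varphi(u)/(2u)$, where $\varphi$ is Euler's function. The identity $u=\sum_{d\ell=u}\varphi(\ell)$, divided by $u^2$ and summed over $u\le z$, gives $\log z\le\zeta(2)\sum_{\ell\le z}\varphi(\ell)/\ell^2$. Therefore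
\[
\sum_N\frac{r(N)^2}N\ge\frac k{16}\sum_{u\le e^{k/2}/2}\frac{\varphi(u)}{u^2}\ge ck^2 ,
\]
and $\|\mathbf{T}_{w_k}\|^2\ge ck^2/(9(k+1))$.
\end{example}

In Example~\ref{ex:full} the operator is large because two elements $au$, $av$ of the support often share a large factor and differ in small cofactors $u,v$ of the same size, which the test function supplies. For a support consisting of products $pq$ this is the situation $n=pq$, $n'=p'q$ of two partners of the same large prime $q$. By Example~\ref{ex:linear} we cannot forbid it. We shall instead make it rare by excluding small $p$.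

\section{A quadratic symbol with small operator norm}\label{sec:gx}

For large real $x$ let
\[
S=\{p:\ \sqrt x<\log p\le x/4\},\qquad L=\{q:\ \log q>x/2\},
\]
\[
E_x=\{pq:\ p\in S,\ q\in L,\ x<\log(pq)\le x+1\},\qquad g_x(s)=\sum_{n\in E_x}n^{-1/2-s}.
\]
The sets $S$ and $L$ are disjoint, so $n\in E_x$ determines the pair $(p,q)$; whenever we write $n=pq\in E_x$, we mean $p\in S$ and $q\in L$.

By \eqref{eq:mertens}, $\Lambda(S)=\log(x/4)-\log\sqrt x+O(x^{-1/2})=\frac12\log x-\log4+O(x^{-1/2})$. Fix $x_0\ge e$ such that $\sqrt x\ge y_0$ and $\frac14\log x\le\Lambda(S)\le\log x$ for $x\ge x_0$, and let $x\ge x_0$ from now on. For fixed $p\in S$, the primes $q$ with $x<\log(pq)\le x+1$ are those with $y<\log q\le y+1$, where $y=x-\log p\in[3x/4,x)$. All of them belong to $L$; this is the purpose of the bound $\log p\le x/4$. By \eqref{eq:primewindow},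
\begin{equation}\label{eq:qsum}
\frac1{2x}\le\sum_{q:\ x<\log(pq)\le x+1}\frac1q\le\frac3x\qquad(p\in S).
\end{equation}
Multiplying by $1/p$ and summing over $S$, we get for $\Lambda=\Lambda(E_x)=\|g_x\|_2^2$
\begin{equation}\label{eq:Lambda}
\frac{\log x}{8x}\le\Lambda\le\frac{3\log x}x .
\end{equation}
So $E_x$ has, up to a constant, the largest mass that Lemma~\ref{lem:primes} allows.

\begin{proposition}\label{prop:norm}
For $x\ge x_0$ we have $\|\mathbf{T}_{g_x}\|^2\le72\,(\log x)/x$.
\end{proposition}

By \eqref{eq:Lambda} this says that $\|\mathbf{T}_{g_x}\|^2\le576\,\|g_x\|_2^2$. Before the proof, let us see what the plain Cauchy--Schwarz inequality gives. The product of the distinct primes dividing $N$ is at most $N$, so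
\begin{equation}\label{eq:count}
\#\{q\in L:q\mid N\}\le\frac{2\log N}x,\qquad\#\{p\in S:p\mid N\}\le\frac{\log N}{\sqrt x}.
\end{equation}
Hence $N$ has at most $2(\log N)^2x^{-3/2}$ divisors in $E_x$. With $(\log n)^2\le4x^2$, formula \eqref{eq:coeff} then gives $|c_N|^2\le8\sqrt x\sum_{n\mid N,\,n\in E_x}|a_{N/n}|^2/n$ and $\|\mathbf{T}_{g_x}\|^2\le8\sqrt x\,\Lambda$. This loses a factor $\sqrt x$, and by \eqref{eq:test} we can afford to lose less than $\log x$. The loss comes from bounding the number of partners of $q$ that divide $N$ by its largest possible value. We therefore choose weights that remove this number from the first Cauchy--Schwarz factor, which then counts only large primes as in Example~\ref{ex:linear}, and place it in the second factor, where it is averaged over $E_x$.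

\begin{proof}[Proof of Proposition~\ref{prop:norm}]
For an integer $N\ge1$ and $q\in L$, not necessarily dividing $N$, let
\[
A_q(N)=\#\{p\in S:\ p\mid N,\ x<\log(pq)\le x+1\}
\]
be the number of partners of $q$ that divide $N$.

\emph{Step 1: the weighted inequality.} Let $f=\sum a_mm^{-s}\in\mathcal{H}^2$ and $N\ge2$. For $n=pq\in E_x$ we have $p\ne q$, so $n\mid N$ if and only if $p\mid N$ and $q\mid N$; in that case $A_q(N)\ge1$. The Cauchy--Schwarz inequality with weights $1/A_q(N)$ gives
\[
\Big|\sum_{n\in E_x,\ n\mid N}\frac{\log n}{\sqrt n}\,a_{N/n}\Big|^2\le\Big(\sum_{pq\in E_x,\ pq\mid N}\frac1{A_q(N)}\Big)\Big(\sum_{n=pq\in E_x,\ n\mid N}A_q(N)\frac{(\log n)^2}n|a_{N/n}|^2\Big).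
\]
In the first factor, a prime $q\in L$ with $q\mid N$ occurs with exactly $A_q(N)$ primes $p$, so it contributes $1$ or $0$. By \eqref{eq:count} the first factor is at most $2(\log N)/x$. Since $(\log n)^2\le(x+1)^2\le4x^2$, formula \eqref{eq:coeff} gives
\[
|c_N|^2\le\frac{8x}{\log N}\sum_{n=pq\in E_x,\ n\mid N}\frac{A_q(N)}n|a_{N/n}|^2 .
\]
Writing $N=mn$ and summing over $N$, we obtain
\[
\|\mathbf{T}_{g_x}f\|_2^2\le\sum_{m\ge1}|a_m|^2K(m),\qquad K(m)=\sum_{n=pq\in E_x}\frac{8x}{\log(mn)}\cdot\frac{A_q(mn)}n .
\]
It remains to bound $K(m)$ uniformly in $m$.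

\emph{Step 2: separating the partner $p$ from the partners supplied by $m$.} A prime of $S$ that divides $mpq$ divides $m$ or equals $p$, because $q\notin S$. Hence $A_q(mn)\le1+A_q(m)$. We also have $\log(mn)\ge\max(x,\log m)$, and therefore
\[
K(m)\le8\Lambda+\frac{8x}{\max(x,\log m)}R(m),\qquad R(m)=\sum_{pq\in E_x}\frac{A_q(m)}{pq}.
\]
The term $8\Lambda$ is what we would get if each $q$ had a single partner. The term $R(m)$ measures the collisions between two partners $p,p'$ of one prime $q$.

\emph{Step 3: collisions are rare.} Expanding the definition of $A_q(m)$ and summing first over the prime $p'$ that it counts, we get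
\[
R(m)\le\sum_{p'\in S,\ p'\mid m}\ \ \sum_{q:\ x<\log(p'q)\le x+1}\frac1q\ \ \sum_{p\in S:\ x<\log(pq)\le x+1}\frac1p .
\]
In the inner sum, $\log p$ exceeds $y'=\max(x-\log q,\sqrt x)$ and is at most $x+1-\log q\le y'+1$. Since $y'\ge\sqrt x\ge y_0$, the inner sum is at most $2/\sqrt x$ by \eqref{eq:primewindow}. The sum of $1/q$ is at most $3/x$ by \eqref{eq:qsum}, and the number of $p'$ is at most $(\log m)/\sqrt x$ by \eqref{eq:count}. Hence $R(m)\le6(\log m)/x^2$, and by \eqref{eq:Lambda}
\[
K(m)\le8\Lambda+\frac{48}x\cdot\frac{\log m}{\max(x,\log m)}\le\frac{24\log x}x+\frac{48}x\le\frac{72\log x}x .\qedhere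
\]
\end{proof}

\begin{remark}
Two features of $E_x$ make Step~3 work. The condition $x<\log(pq)\le x+1$ confines the partners of a given $q$ to a unit window, so the inner sum is $2/\sqrt x$ and not $\Lambda(S)$. The lower cutoff in $S$ is used twice, for the mass of that window and for the number of $p'\mid m$. With a cutoff $Y\ge y_0$ in place of $\sqrt x$, the proof gives $R(m)\le6(\log m)/(xY^2)$ and $K(m)\le8\Lambda+48/Y^2$, while the mass of $S$ becomes $\log(x/(4Y))+O(1/Y)$. The choice $Y=\sqrt x$ is large enough to make $48/Y^2$ smaller than $C\Lambda$ and small enough to keep mass of order $\log x$ in $S$.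
\end{remark}

\section{Failure of the embedding}\label{sec:failure}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $x\ge x_0$, and let $g=\sum b_nn^{-s}\in\mathcal{H}^2$ have $b_n\ge0$ for all $n$ and $b_n\ge\lambda n^{-1/2}$ for $n\in E_x$. Lemma~\ref{lem:mass}(ii) and \eqref{eq:Lambda} give
\begin{equation}\label{eq:Dlower}
D(g)\ge\frac{\lambda^2x}{32}\Big(\frac{\log x}{8x}\Big)^2=\lambda^2\,\frac{(\log x)^2}{2048\,x}.
\end{equation}
The polynomial $g_x$ is quadratic, has length at most $e^{x+1}$, and is nonzero by \eqref{eq:Lambda}. Taking $g=g_x$ and $\lambda=1$ in \eqref{eq:Dlower} and using Proposition~\ref{prop:norm}, we find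
\[
\frac{D(g_x)}{\|\mathbf{T}_{g_x}\|^2}\ge\frac{(\log x)^2}{2048\,x}\cdot\frac x{72\log x}=\frac{\log x}{147456}.
\]
The right side tends to infinity, so \eqref{eq:Q} fails for every $C$.

To obtain a single symbol we add normalized blocks with summable weights, at scales that grow fast enough for the factor $\log x$ to beat the weights. Let $x_j=e^{j^6}$ and $h_j=(x_j/\log x_j)^{1/2}g_{x_j}$, and choose $j_0$ with $x_{j_0}\ge x_0$. By Proposition~\ref{prop:norm}, $\|\mathbf{T}_{h_j}\|^2\le72$ for $j\ge j_0$, so the series $T=\sum_{j\ge j_0}j^{-2}\mathbf{T}_{h_j}$ converges in operator norm. Each $\mathbf{T}_{h_j}$ is compact by \eqref{eq:poly}, and a norm limit of compact operators is compact, so $T$ is compact.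

Put $g=T1=\sum_{j\ge j_0}j^{-2}h_j\in\mathcal{H}^2$. Its coefficients are $b_n=\sum_jj^{-2}b_n^{(j)}$, where $b_n^{(j)}$ are the coefficients of $h_j$, so $g$ is quadratic. For $f\in\mathcal{H}^2$ and $N\ge2$, the $N$th coefficient of $Tf$ is the sum over $j$ of $j^{-2}$ times the $N$th coefficient of $\mathbf{T}_{h_j}f$. The expression \eqref{eq:coeff} is a finite sum that is linear in the symbol, so this is the $N$th coefficient of $\mathbf{T}_gf$. Thus $\mathbf{T}_g=T$, which shows that $g\in\mathcal{X}$ and that $\mathbf{T}_g$ is compact.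

The coefficients of $g$ are nonnegative, so the blocks cannot cancel each other in the lower bound: for every $j\ge j_0$ the hypothesis of \eqref{eq:Dlower} holds with $x=x_j$ and $\lambda^2=j^{-4}x_j/\log x_j$. Hence $D(g)\ge j^{-4}(\log x_j)/2048=j^2/2048$ for all $j\ge j_0$, and $D(g)=+\infty$.
\end{proof}

\section{Weighted embeddings of quadratic symbols}\label{sec:weights}

The upper bound \eqref{eq:quadupper} uses only $\|g\|_2$, and the symbols $g_x$ attain it with an operator norm comparable to $\|g_x\|_2$. This is why the two norms lead to the same condition on $\mu$.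

\begin{proof}[Proof of Theorem~\ref{thm:sharp}\textup{(A)}]
(c)$\Rightarrow$(a). Integrating the first bound in \eqref{eq:quadupper} against $\mu$, and recalling that $\sum_kB_k=\|g\|_2^2$, we see that it suffices to prove
\begin{equation}\label{eq:Ik}
I_k=\int_{(1/2,1]}e^{-2(\sigma-1/2)k}\,d\mu(\sigma)\le\frac{CC'_\mu}{k\log(k+1)}\qquad(k\ge1).
\end{equation}
Let $G(\delta)=\mu\big((1/2,1/2+\delta]\big)$ for $0<\delta\le1/2$ and $G(\delta)=G(1/2)$ for $\delta>1/2$. By (c), $G\le C'_\mu$ everywhere. Writing $e^{-2(\sigma-1/2)k}=\int_{\sigma-1/2}^\infty2ke^{-2k\delta}\,d\delta$ and changing the order of integration, we get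
\[
I_k=\int_0^\infty2ke^{-2k\delta}G(\delta)\,d\delta .
\]
The kernel is concentrated at $\delta\approx1/k$, where $\log(e/\delta)$ is about $\log k$. For $k\ge4$ we split the integral at $\delta=k^{-1/2}\le1/2$, a point where $\log(e/\delta)$ still has order $\log k$ and the kernel is already negligible. If $\delta\le k^{-1/2}$, then $\log(e/\delta)\ge\frac12\log(e^2k)\ge\frac12\log(k+1)$, so by (c) the first part is at most
\[
\frac{2C'_\mu}{\log(k+1)}\int_0^\infty2k\delta e^{-2k\delta}\,d\delta=\frac{C'_\mu}{k\log(k+1)}.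
\]
The second part is at most $C'_\mu e^{-2\sqrt k}$, and $k\log(k+1)e^{-2\sqrt k}$ is bounded. For $k=1,2,3$ the bound $I_k\le G(1/2)\le C'_\mu$ suffices. This proves \eqref{eq:Ik}.

(a)$\Rightarrow$(b). A quadratic $g\in\mathcal{X}$ lies in $\mathcal{H}^2$, and \eqref{eq:H2bound} applies.

(b)$\Rightarrow$(c). First we show that $\mu$ is finite. The quadratic symbol $g=4^{-s}$ lies in $\mathcal{X}$ by \eqref{eq:poly}, and $|g'(\sigma+it)|=(\log4)4^{-\sigma}\ge(\log4)/4$ for $\sigma\le1$. So (b) gives $\mu\big((1/2,1]\big)<\infty$. The function $\delta/\log(e/\delta)$ is positive and increasing, so (c) holds on the range $1/x_0\le\delta\le1/2$. For $0<\delta<1/x_0$ put $x=1/\delta$. If $1/2<\sigma\le1/2+1/x$, then $2(\sigma-1/2)(x+1)\le4$, and Lemma~\ref{lem:mass}(ii) with \eqref{eq:Lambda} gives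
\[
J_{g_x}(\sigma)\ge\tfrac14e^{-4}x^2\Lambda^2\ge\frac{(\log x)^2}{256\,e^4}.
\]
Applying (b) to $g_x$ and using Proposition~\ref{prop:norm}, we obtain
\[
\frac{(\log x)^2}{256\,e^4}\,\mu\big((1/2,1/2+\delta]\big)\le72\,C_\mu\frac{\log x}x ,
\]
that is, $\mu\big((1/2,1/2+\delta]\big)\le CC_\mu\,\delta/\log x$. Since $x\ge e$, we have $\log(e/\delta)=1+\log x\le2\log x$, and (c) follows.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}\textup{(B)}]
If $g$ is quadratic of length $M$, only windows with $k<\log M$ occur in the second bound of \eqref{eq:quadupper}. For large $M$ we have $\log(\log M+1)\le2\log\log M$, so $D(g)\le C(\log\log M)\|g\|_2^2\le C(\log\log M)\|\mathbf{T}_g\|^2$ by \eqref{eq:H2bound}. For the lower bound take $x=\log M-1$ in Theorem~\ref{thm:main}: the polynomial $g_x$ has length $e^{x+1}=M$, and $\log x\ge\frac12\log\log M$ for large $M$.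
\end{proof}

\begin{thebibliography}{1}

\bibitem{BPS}
Ole Fredrik Brevig, Karl-Mikael Perfekt and Kristian Seip,
\emph{Volterra operators on Hardy spaces of Dirichlet series},
arXiv:1602.04729 (2016).

\end{thebibliography}
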